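# The length spectrum metric and the Teichmüller metric on complements of generalized Cantor sets

## 1. A guess about two topologies

Remove a Cantor set $E$ from the Riemann sphere and look at the Teichmüller space of what is left. Two natural metrics live on it. The Teichmüller metric $d_T$ measures the least quasiconformal distortion between two deformations. The length spectrum metric $d_L$ compares only the lengths of closed geodesics. One always has $d_L\le d_T$, and for Cantor sets built "like" the middle-third set the two metrics define the same topology. Does this happen only for such Cantor sets?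

The answer one would first guess is yes. If $E$ is built in a way that is not comparable to the middle-third construction, then the geometry of the complement should degenerate somewhere, and at the degenerate place there should be room for a deformation that $d_T$ notices and no closed geodesic does. This guess is correct, and these notes prove it. The question was posed in Erina Kinjo, "On the length spectrums of Riemann surfaces given by generalized Cantor sets", arXiv:2211.04897 (2022). We first make it precise and then test it on a few sequences.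

**Definition (generalized Cantor set).** Let $\omega=\{q_n\}_{n\ge1}\subset(0,1)$. From $[0,1]$ remove an open interval of length $q_1$ so that the two remaining closed intervals $I_1^1,I_1^2$ have equal length. Inductively, from each closed interval $I_{n-1}^i$ $(1\le i\le 2^{n-1})$ remove an open interval of length $q_n|I_{n-1}^1|$ so that the $2^n$ remaining closed intervals $I_n^i$ all have equal length. Put $E(\omega)=\bigcap_k\bigcup_i I_k^i$ and $X_{E(\omega)}=\hat{\mathbb C}\setminus E(\omega)$.

We number from the left and write $I_0^1=[0,1]$. Then $|I_n^1|=\frac{1-q_n}{2}|I_{n-1}^1|\le 2^{-n}$, so $E(\omega)$ is compact, perfect and totally disconnected. All endpoints of the intervals $I_n^i$ belong to $E(\omega)$. For $q_n=1/3$ we get the middle-third set $\mathcal C$ and $X_{\mathcal C}=\hat{\mathbb C}\setminus\mathcal C$.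

**Definition (Teichmüller space and its two metrics).** For a Riemann surface $X$, $T(X)$ is the set of classes $[R,f]$ of pairs of a Riemann surface $R$ and a quasiconformal (qc) map $f:X\to R$. Here $(R,f)\sim(S,g)$ if there is a conformal map $h:R\to S$ with $g^{-1}\circ h\circ f$ homotopic to the identity by a homotopy fixing each point of the ideal boundary of $X$. The Teichmüller metric is
$$d_T([X_1,f_1],[X_2,f_2])=\log\inf K(g),$$
the infimum over all qc maps $g:X_1\to X_2$ homotopic to $f_2\circ f_1^{-1}$ in this sense, with $K(g)$ the maximal dilatation. For hyperbolic $X$ let $\mathscr C(X)$ be the set of non-trivial, non-peripheral simple closed curves, $[\alpha]$ the closed geodesic freely homotopic to $\alpha$, and $\ell_X$ hyperbolic length. The length spectrum metric is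
$$d_L([X_1,f_1],[X_2,f_2])=\log\sup_{\alpha\in\mathscr C(X)}\max\left\{\frac{\ell_{X_1}([f_1(\alpha)])}{\ell_{X_2}([f_2(\alpha)])},\frac{\ell_{X_2}([f_2(\alpha)])}{\ell_{X_1}([f_1(\alpha)])}\right\}.$$

If $X=\mathbb D/\Gamma$ and $\Lambda(\Gamma)$ is the limit set, the ideal boundary is $(\partial\mathbb D\setminus\Lambda(\Gamma))/\Gamma$. For $X=\mathbb D$ it is the whole circle, so two qc maps from $\mathbb D$ onto $\mathbb D$ define the same point of $T(\mathbb D)$ exactly when their boundary values differ by a Möbius map. If $\mathscr C(X)=\emptyset$ we set $\sup_\emptyset:=1$, so that $d_L\equiv0$. This does not occur for $X_{E(\omega)}$: a circle around $I_1^1$ that avoids $I_1^2$ has infinitely many points of $E(\omega)$ on each side.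

**Known facts.** For every hyperbolic $X$, $d_L\le d_T$. If $X_{E(\omega)}$ is qc equivalent to $X_{\mathcal C}$, then $d_T$ and $d_L$ define the same topology on $T(X_{E(\omega)})$. Finally, put
$$\omega(\delta;i)=\inf\{k\in\mathbb N:\ q_{i+k}\ge\delta\},\qquad N(\omega;\delta)=\sup_{i\in\mathbb N}\omega(\delta;i).$$
Shiga's theorem says: $X_{E(\omega)}$ is *not* qc equivalent to $X_{\mathcal C}$ if and only if $\sup q_n=1$ or $N(\omega;\delta)=\infty$ for every $\delta\in(0,1)$.

Here is what we shall prove.

**Theorem 1.** Let $\omega\subset(0,1)$ be any sequence such that $X=X_{E(\omega)}$ is not quasiconformally equivalent to $X_{\mathcal C}$. Then for every $p\in T(X)$, $D>0$, $\varepsilon>0$ there is $\tau\in T(X)$ with $d_T(p,\tau)=D$ and $d_L(p,\tau)<\varepsilon$. In particular $d_T$ and $d_L$ define different topologies on $T(X)$.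

For a hyperbolic surface $X$ with universal covering $\pi:\mathbb D\to X=\mathbb D/\Gamma$, $\pi(0)=p$, the injectivity radius at $p$ is
$$\mathrm{inj}_X(p)=\tfrac12\inf_{1\ne\gamma\in\Gamma}d(0,\gamma0)\in(0,\infty].$$

**Theorem 2.** Let $X$ be a hyperbolic Riemann surface such that

- (S) $X$ has simple closed geodesics of arbitrarily small length, or
- (I) $\sup_X\mathrm{inj}_X=\infty$.

Then for every $p\in T(X)$, $D>0$, $\varepsilon>0$ there is $\tau\in T(X)$ with $d_T(p,\tau)=D$ and $d_L(p,\tau)<\varepsilon$.

**Corollary 3.** For $X=X_{E(\omega)}$ the following are equivalent: (a) $X$ is quasiconformally equivalent to $X_{\mathcal C}$; (b) $d_T,d_L$ define the same topology on $T(X)$; (c) some $d_L$-ball of positive radius in $T(X)$ is $d_T$-bounded.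

No converse of Theorem 2 for general surfaces is claimed.

## 2. Five sequences by hand

*Constant $q_n=q$.* Here $\sup q_n=q<1$ and $\omega(q;i)\le1$ for all $i$, so $N(\omega;q)<\infty$. By Shiga's theorem $X_{E(\omega)}$ is qc equivalent to $X_{\mathcal C}$, and the known fact says that the topologies agree.

*$q_n=1/3$ for even $n$ and $q_n=1/(n+1)$ for odd $n$.* Now $\inf q_n=0$. But one of $i+1,i+2$ is even, so $N(\omega;1/3)\le2$, and $\sup q_n=1/2$. The surface is again equivalent to $X_{\mathcal C}$. Small values of $q_n$ do no harm if they are isolated.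

*$q_n=n/(n+1)$.* Here $\sup q_n=1$, so the surface is not equivalent to $X_{\mathcal C}$, and the guess predicts different topologies. Around $I_n^1$ the removed gap leaves a round annulus $|I_n^1|<|z|<|I_n^1|+q_n|I_{n-1}^1|$ free of $E(\omega)$, with ratio of radii
$$1+\frac{2q_n}{1-q_n}=\frac{1+q_n}{1-q_n}=2n+1 .$$
These annuli are fat, so there are very short closed geodesics.

*$q_n=1/(n+1)$.* For fixed $\delta$ and large $i$ all $q_{i+k}$ $(k\ge1)$ are $<\delta$, so $\omega(\delta;i)=\inf\emptyset=\infty$. The surface is not equivalent to $X_{\mathcal C}$. Now the gaps in $I_n^1$ are tiny compared with $I_n^1$, for many generations. Seen from a suitable distance, $E(\omega)$ looks like a solid interval.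

*$q_n=1/3$ if $n$ is a power of $2$, and $q_n=1/n$ otherwise.* The sequence does not tend to $0$. But for $i=2^m$ and $1\le k<2^m$ we have $q_{i+k}<2^{-m}$, so $\omega(\delta;2^m)\ge2^m$ as soon as $\delta>2^{-m}$. Hence $N(\omega;\delta)=\infty$ for every $\delta$. What matters is long runs of small $q_n$.

So the guess has to be checked in two quite different regimes, fat annuli and almost solid intervals. Theorem 2 treats the regimes separately, and Section 7 proves that one of (S), (I) always holds when $X_{E(\omega)}$ is not equivalent to $X_{\mathcal C}$.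

## 3. Hyperbolic and quasiconformal tools

Hyperbolic metrics have curvature $-1$, and $\lambda_S$ is the hyperbolic density of $S$, so $\lambda_{\mathbb D}(z)=2/(1-|z|^2)$. Write $\Delta(0,r)=\{|z|<\tanh(r/2)\}$ for the open hyperbolic disk in $\mathbb D$, $B(p,r)$ and $\overline B(p,r)$ for open and closed hyperbolic balls in a surface. Schwarz–Pick says that holomorphic maps do not increase hyperbolic length; in particular the hyperbolic density grows when the domain shrinks.

For a Beltrami differential $\nu$ on $X$ with $\|\nu\|_\infty<1$ there is a qc map from $X$ with coefficient $\nu$, unique up to conformal maps of the target; a qc map is $K$-qc when its coefficient has norm at most $(K-1)/(K+1)$. The modulus of the quadrilateral $\mathbb D(\zeta_1,\dots,\zeta_4)$ (disk with four boundary points in positive order) is the number $M$ such that a conformal map takes $\mathbb D$ to the interior of $[0,M]\times[0,1]$ and $\zeta_1,\dots,\zeta_4$ to $0,M,M+i,i$. Example: for $\zeta=(1,i,-1,-i)$ rotation by $i$ shifts the vertices by one place, which replaces $M$ by $1/M$. So $M=1$.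

We use the following facts.

- (F1) (Hersch–Pfluger.) For each $K\ge1$ there is an increasing homeomorphism $\psi_K$ of $[0,\infty)$ with $d(gz,gw)\le\psi_K(d(z,w))$ for every $K$-qc homeomorphism $g:\mathbb D\to\mathbb D$ and all $z,w\in\mathbb D$.
- (F2) If $\mu_n\to\mu$ a.e. on $\mathbb D$ and $\|\mu_n\|_\infty\le k<1$, then the qc self-maps with coefficients $\mu_n$ fixing three given boundary points converge uniformly on $\overline{\mathbb D}$ to the qc self-map with coefficient $\mu$ fixing these points.
- (F3) Let $f,g:X\to Y$ be qc with $g^{-1}\circ f$ homotopic to $\mathrm{id}_X$ by a homotopy fixing the ideal boundary pointwise. Then for every lift $\tilde f$ of $f$ to $\mathbb D$ there is a lift of $g$ with the same boundary values on $\partial\mathbb D$.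
- (F4) A $K$-qc map changes moduli of quadrilaterals by a factor in $[1/K,K]$. The modulus is Möbius invariant, depends continuously on the vertices, and tends to $0$ or $\infty$ if two adjacent vertices collide while the limit still consists of three distinct points.
- (F5) (Collar theorem.) A simple closed geodesic of length $\ell$ has an embedded annular collar of half-width $w$, $\sinh w=1/\sinh(\ell/2)$.
- (F6) (Wolpert.) A $K$-qc map changes lengths of closed geodesics, in corresponding free homotopy classes, by factors in $[1/K,K]$.

**Proof of (F3).** Put $\varphi=g^{-1}\circ f$. Lift the homotopy from $\mathrm{id}_X$ to $\varphi$, starting at $\mathrm{id}_{\mathbb D}$, and let $\tilde\varphi$ be its end. By uniqueness of lifts the lifted homotopy commutes with $\Gamma$, so $\tilde\varphi$ does. It is a lift of the qc map $\varphi$ and so extends to a homeomorphism of $\overline{\mathbb D}$. For $1\ne\gamma\in\Gamma$ we have $\tilde\varphi(\gamma^n0)=\gamma^n\tilde\varphi(0)$; letting $n\to\pm\infty$ we see that $\tilde\varphi$ fixes the fixed points of $\gamma$. These are dense in $\Lambda(\Gamma)$,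 so $\tilde\varphi=\mathrm{id}$ on $\Lambda(\Gamma)$. The set $\partial\mathbb D\setminus\Lambda(\Gamma)$ covers the ideal boundary, and the lifted homotopy moves each of its points along a path over a constant path, so not at all. Hence $\tilde\varphi=\mathrm{id}$ on $\partial\mathbb D$. If $\tilde g$ is a lift of $g$, then $\tilde g\tilde\varphi$ is a lift of $f$, so $\tilde f=\delta\tilde g\tilde\varphi$ for a deck transformation $\delta$ of $Y$, and $\delta\tilde g$ is the required lift of $g$. $\square$

For a homeomorphism $h$ of $\partial\mathbb D$ preserving orientation let $m(h)$ be the modulus of $\mathbb D(h(1),h(i),h(-1),h(-i))$, so $m(\mathrm{id})=1$. All our lower bounds for $d_T$ come from the next lemma.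

**Lemma 4.** (a) If $f:X\to Y$ is qc with lift $\tilde f:\mathbb D\to\mathbb D$, then $d_T([X,\mathrm{id}],[Y,f])\ge|\log m(\tilde f)|$.

(b) Let $f_n:X\to Y_n$ be qc, let $\pi_n:\mathbb D\to X$ be universal coverings, and let $\mu_n$ be the lift by $\pi_n$ of the coefficient of $f_n$. Suppose $\|\mu_n\|_\infty\le k<1$ and $\mu_n\to\mu_F$ a.e., where $\mu_F$ is the coefficient of a qc map $F:\mathbb D\to\mathbb D$. Then $\liminf_n d_T([X,\mathrm{id}],[Y_n,f_n])\ge|\log m(F)|$.

**Proof.** (a) Let $g:X\to Y$ be qc and homotopic to $f$ rel ideal boundary. By (F3) some lift of $g$ has the boundary values of $\tilde f$. It is $K(g)$-qc and takes a quadrilateral of modulus $1$ to one of modulus $m(\tilde f)$. By (F4), $K(g)\ge\max\{m(\tilde f),1/m(\tilde f)\}$.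

(b) Choose the universal coverings of the $Y_n$ so that lifts $\tilde f_n$ fix $1,i,-1$. By (F2) they converge uniformly on $\overline{\mathbb D}$ to the map with coefficient $\mu_F$ fixing $1,i,-1$, which is $B\circ F$ for a Möbius map $B$. By (F4), $m(\tilde f_n)\to m(B\circ F)=m(F)$. Apply (a). $\square$

**Injectivity radius and embedded disks.** *The covering $\pi$ is injective on $\Delta(0,R)$ if and only if $R\le\mathrm{inj}_X(p)$.* Indeed, if $w=\gamma z$ with $z,w\in\Delta(0,R)$, $\gamma\ne1$, then $d(0,\gamma0)\le d(0,w)+d(\gamma z,\gamma0)<2R$. Conversely, if $d(0,\gamma0)<2R$ with $\gamma\ne1$, let $m$ be the midpoint of $[0,\gamma0]$. Then $m$ and $\gamma^{-1}m$ both lie in $\Delta(0,R)$, are distinct because $\gamma$ has no fixed point, and have the same projection.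

Example: let $A=\mathbb H/\langle z\mapsto e^\ell z\rangle$. From $\sinh\frac{d(z,w)}2=\frac{|z-w|}{2\sqrt{\operatorname{Im}z\operatorname{Im}w}}$ one gets $\sinh\mathrm{inj}_A(re^{i\theta})=\sinh(\ell/2)/\sin\theta$. This is $\ell/2$ on the core geodesic $\theta=\pi/2$ and tends to infinity as $\theta\to0$ or $\pi$.

*Behavior under qc maps.* Let $f:X\to Y$ be $K$-qc, $\pi_X(0)=p$, $\pi_Y(0)=f(p)$, and let $\tilde f$ be the lift with $\tilde f(0)=0$, $\pi_Y\tilde f=f\pi_X$. If $\pi_X$ is injective on $\Delta(0,R)$, then so is $\pi_Y\tilde f=f\pi_X$, that is, $\pi_Y$ is injective on $\tilde f(\Delta(0,R))$. If $d(0,w)<\psi_K^{-1}(R)$, then (F1) for $\tilde f^{-1}$ gives $d(0,\tilde f^{-1}w)<R$. So $\tilde f(\Delta(0,R))\supset\Delta(0,\psi_K^{-1}(R))$, and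
$$\mathrm{inj}_X(p)\ge R\ \Longrightarrow\ \mathrm{inj}_Y(f(p))\ge\psi_K^{-1}(R).\tag{1}$$

**Reduction to the base point.** For $p=[X',g]\in T(X)$ the map $[R,f]\mapsto[R,f\circ g^{-1}]$ from $T(X)$ to $T(X')$ is a bijection. It is well defined because conjugation by $g$ carries homotopies fixing the ideal boundary of $X$ to such homotopies for $X'$. It is an isometry for $d_T$, because $(f_2g^{-1})(f_1g^{-1})^{-1}=f_2f_1^{-1}$, and for $d_L$, because $g$ matches $\mathscr C(X)$ with $\mathscr C(X')$. It sends $p$ to $[X',\mathrm{id}]$. Condition (S) passes from $X$ to $X'$ by (F6), since the geodesic in the class of a simple closed curve is simple. Condition (I) passes by (1). So in Theorem 2 it suffices to treat $p=[X,\mathrm{id}]$.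

## 4. Twisting along short geodesics: Theorem 2 under (S)

Start with a toy surface that $d_L$ cannot see. On $A=\mathbb H/\langle z\mapsto e^\ell z\rangle$ consider, for $t\ge0$,
$$F_t(re^{i\theta})=r\,e^{t(1-\theta/\pi)}e^{i\theta}.$$
In the coordinate $\log z=u+i\theta$ this is the shear $(u,\theta)\mapsto(u+t(1-\theta/\pi),\theta)$. It commutes with $z\mapsto e^\ell z$, so it induces a qc map $A\to A$. The only simple closed geodesic is the core, and its length stays $\ell$: no length changes. But the boundary values of $F_t$ are $x\mapsto x$ for $x<0$ and $x\mapsto e^tx$ for $x>0$, so $d_T$ does change. To measure this, note that the Cayley map $z\mapsto i(1+z)/(1-z)$ takes $(1,i,-1,-i)$ to $(\infty,-1,0,1)$. So for self-maps of $\mathbb H$ the quantity of Lemma 4 becomes the modulus $m'(h)$ of $\mathbb H(h(\infty),h(-1),h(0),h(1))$, and $m'(F_t)$ is the modulus of $\mathbb H(\infty,-1,0,e^t)$. As $t\to\infty$ the fourth vertex runs into the first, so by (F4)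
$$|\log m'(F_t)|\to\infty\quad(t\to\infty).\tag{2}$$

A very short geodesic has a very wide collar, which is almost the whole annulus $A$. So we transplant $F_t$ into the collar.

**Step 1: coordinates on the collars.** Let $\alpha_n$ be simple closed geodesics of $X$ with lengths $\ell_n\to0$, and $C_n$ their collars, of half-widths $w_n\to\infty$ by (F5). Lift $\alpha_n$ to $i\mathbb R_+\subset\mathbb H$ with deck transformation $z\mapsto e^{\ell_n}z$. With $z=e^{u+i\theta}$ the metric is $(du^2+d\theta^2)/\sin^2\theta$, and integrating $d\theta/\sin\theta$ gives $\sinh d(z,i\mathbb R_+)=|\cot\theta|$. So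
$$C_n=\{(u,\theta):u\in\mathbb R/\ell_n\mathbb Z,\ |\theta-\tfrac\pi2|<\theta_n\},\qquad\tan\theta_n=\sinh w_n,\quad\theta_n\to\tfrac\pi2.$$
Choose $0<\theta_n'<\theta_n$ with $\theta_n'\to\pi/2$, and let $P_n=\{|\theta-\frac\pi2|\le\theta_n'\}\subset C_n$ be the closed band. Let $\varphi_n(\theta)$ be $0$ for $\theta\ge\frac\pi2+\theta_n'$, $1$ for $\theta\le\frac\pi2-\theta_n'$, and linear in between.

**Step 2: the twisted surfaces.** For real $t$ put $s_t(u,\theta)=(u+t\varphi_n(\theta),\theta)$ on $C_n$. On $C_n\setminus P_n$ this is the identity (where $\theta>\pi/2$) or the rotation $u\mapsto u+t$ (where $\theta<\pi/2$), in both cases a conformal isometry. For $t\ge0$ let $Y_{n,t}$ be the topological surface $X$ with a new atlas: on $X\setminus P_n$ keep the charts of $X$; on $C_n$ use $\chi\circ s_t$, where $\chi$ runs through the charts of $X$ on $C_n$. The two kinds of charts are compatible because $s_t$ is conformal on $C_n\setminus P_n$. The hyperbolic metric of $X$ on $X\setminus P_n$ and its pull-back by $s_t$ on $C_n$ agree on the overlap, so they form a conformal metric of curvature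 $-1$ on $Y_{n,t}$. Let $f_{n,t}:X\to Y_{n,t}$ be the identity of the underlying sets. Read in charts, it is the identity off $P_n$ and $s_t$ on $C_n$.

Is this metric the hyperbolic metric of $Y_{n,t}$? We need completeness. The map $f_{n,t}$ is isometric off $P_n$, and on $P_n$ it is a shear in $(u,\theta)$ of bounded slope that preserves $\theta$, hence preserves the conformal factor $1/\sin^2\theta$. So $f_{n,t}$ changes lengths of curves by bounded factors and is bi-Lipschitz for the path metrics. Since $X$ is complete, so is $Y_{n,t}$, and the metric is the hyperbolic one. Also $f_{n,t}$ is qc. Finally $s_t$ maps $C_n\subset Y_{n,t}$ isometrically to the collar $C_n\subset X$, so $f_{n,t}(\alpha_n)$ is a closed geodesic of $Y_{n,t}$ of length $\ell_n$.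

**Step 3: upper bound for $d_L$.** This step shows
$$d_L([X,\mathrm{id}],[Y_{n,t},f_{n,t}])\le\log\Big(1+\frac t{2w_n}\Big).\tag{3}$$
Let $\beta\ne\alpha_n$ be a simple closed geodesic of $X$, crossing $\alpha_n$ exactly $i\ge0$ times.

*Long crossings.* The preimage of $C_n$ in $\mathbb H$ consists of the strip $\{|\theta-\frac\pi2|<\theta_n\}$ and disjoint translates of it. Each component of $\beta\cap C_n$ (an arc of $\beta$) lifts to the intersection of this strip with a complete geodesic. The strip is convex, so the intersection is one segment; it is not the whole geodesic, since a complete geodesic inside the strip stays at bounded distance from $i\mathbb R_+$ and would equal it. If the arc meets $\alpha_n$, the lifted geodesic crosses $i\mathbb R_+$, exactly once, and has one endpoint on $\mathbb R_-$ and one on $\mathbb R_+$. So the segment joins the two sides of the strip and has length at least $2w_n$. There are $i$ such arcs, they are disjoint, and $\ell_X(\beta)\ge2w_ni$.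

*Replacing arcs.* The components of $\beta\cap C_n$ are disjoint open arcs covering the compact set $\beta\cap P_n$, so only finitely many meet $P_n$. The closed band also lifts to a convex strip, so in each such arc we can choose a closed subarc $c$ that contains the part of the arc in $P_n$ and has its ends in $C_n\setminus P_n$. Off the arcs $c$ the map $f_{n,t}$ is isometric along $\beta$. On $c$ we work in the lifted strip, where $f_{n,t}$ acts as $(u,\theta)\mapsto(u+t\varphi_n(\theta),\theta)$.

- If $c$ does not cross $\alpha_n$ and lies in $\theta>\pi/2$, then $\varphi_n=0$ at both ends. The image of $c$ has the same ends as $c$, and we replace it by $c$, which has the same length.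
- If $c$ does not cross $\alpha_n$ and lies in $\theta<\pi/2$, then $\varphi_n=1$ at both ends, and we replace the image by the translate $c+t$ in the $u$-direction, again of the same length.
- If $c$ crosses $\alpha_n$ at $(u_*,\frac\pi2)$, its end in $\theta<\pi/2$ is moved by $t$ and its end in $\theta>\pi/2$ is fixed. Replace the image by three pieces: the translate by $t$ of the part of $c$ in $\theta\le\pi/2$, ending at $(u_*+t,\frac\pi2)$; the core segment from $(u_*+t,\frac\pi2)$ to $(u_*,\frac\pi2)$, of length $t$; the part of $c$ in $\theta\ge\pi/2$. The total length is that of $c$ plus $t$.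

The strip is simply connected, so each replacement is a homotopy with fixed ends. The new curve is freely homotopic to $f_{n,t}(\beta)$, and
$$\ell_{Y_{n,t}}([f_{n,t}\beta])\le\ell_X(\beta)+it\le\Big(1+\frac t{2w_n}\Big)\ell_X(\beta).$$
The map $f_{n,t}^{-1}$ is the analogous twist by $-t$ along a collar isometric to $C_n$, and the same argument, with $|-t|=t$ inserted at each crossing, bounds the reciprocal ratio. The length of $\alpha_n$ does not change. This proves (3).

**Step 4: lower bound for $d_T$.** The purpose is to see the boundary values of $F_t$ in the limit. With $\zeta=u+i\theta$ and $\theta=(\zeta-\bar\zeta)/(2i)$, a shear $\zeta\mapsto\zeta+a\theta+\text{const}$ has $\zeta$-derivative $1-ia/2$ and $\bar\zeta$-derivative $ia/2$, so its coefficient is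
$$\kappa(a)=\frac{ia/2}{1-ia/2},\qquad|\kappa(a)|=\frac{|a|/2}{\sqrt{1+a^2/4}}<1 .$$
In the coordinate $z=e^\zeta$ it becomes $\kappa(a)z/\bar z$. On $|\theta-\frac\pi2|<\theta_n'$ the lift of $f_{n,t}$ is a shear with $a_n=t\varphi_n'=-t/(2\theta_n')$. So there the lifted coefficient is $\kappa(a_n)z/\bar z$, and on all of $\mathbb H$ its modulus is at most $|\kappa(a_n)|$, which for fixed $t$ is bounded away from $1$. Every $z\in\mathbb H$ has $\theta\in(0,\pi)$ and so lies in $|\theta-\frac\pi2|<\theta_n'$ for large $n$. Hence, for fixed $t$, the lifted coefficients converge pointwise on $\mathbb H$ to $\kappa(-t/\pi)z/\bar z$, which is the coefficient of $F_t$. Lemma 4(b), transported to $\mathbb H$ by the Cayley map, gives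
$$\liminf_nd_T([X,\mathrm{id}],[Y_{n,t},f_{n,t}])\ge|\log m'(F_t)|.$$

**Step 5: hitting the distance $D$ exactly.** Given $D,\varepsilon>0$, use (2) to fix $t_0$ with $|\log m'(F_{t_0})|>D$. For large $n$, $d_T([X,\mathrm{id}],[Y_{n,t_0},f_{n,t_0}])>D$. The map $f_{n,t'}\circ f_{n,t}^{-1}$ is conformal off $P_n$, and on the collar it reads $s_{t'}s_t^{-1}:(u,\theta)\mapsto(u+(t'-t)\varphi_n(\theta),\theta)$. Its coefficient has modulus at most $|\kappa((t'-t)/(2\theta_n'))|$, which tends to $0$ as $t'\to t$. So $t\mapsto[Y_{n,t},f_{n,t}]$ is $d_T$-continuous, and it starts at the base point. By the intermediate value theorem, for large $n$ there is $t_n\in(0,t_0)$ with $d_T([X,\mathrm{id}],[Y_{n,t_n},f_{n,t_n}])=D$. By (3) the $d_L$-distance is at most $\log(1+\frac{t_0}{2w_n})$, which is $<\varepsilon$ for large $n$. This proves Theorem 2 under (S). $\square$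

## 5. If $\sup q_n<1$, there are no short geodesics

A sensible plan is to use Section 4 for every $\omega$: find short geodesics and twist. It works for $q_n=n/(n+1)$. It stops at $q_n=1/(n+1)$, for the following reason.

**Remark 5.** If $q:=\sup q_n<1$, then $\inf_X\mathrm{inj}_X>0$ for $X=X_{E(\omega)}$. So lengths of closed geodesics are bounded below, widths of collars given by (F5) are bounded above, and for fixed $t>0$ the bound (3) does not tend to $0$ for any choice of curves.

**Proof.** Put $b=(1-q)/4$ and $E=E(\omega)$. First, *for $a\in E$ and $0<\rho<1$ there is $e\in E$ with $b\rho\le|e-a|\le\rho$.* Choose $n\ge1$ with $|I_n^1|\le\rho<|I_{n-1}^1|$. The level-$n$ interval containing $a$ has an endpoint $e$ with $|e-a|\ge\frac12|I_n^1|\ge\frac{1-q}4|I_{n-1}^1|\ge b\rho$, and $|e-a|\le|I_n^1|\le\rho$.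

Now let $z\in X\cap\mathbb C$ with $\rho:=\mathrm{dist}(z,E)=|z-a|<1$, $a\in E$. Choose $e,e'\in E$ with $b\rho\le|e-a|\le\rho$ and $b^2\rho/2\le|e'-a|\le b\rho/2$. After the map $w\mapsto(w-a)/\rho$ we have the points $0,e_1,e_2$ with $b\le|e_1|\le1$ and $b^2/2\le|e_2|\le b/2$, and a point $z_1$ with $|z_1|=1$ such that the disk of radius $1$ about $z_1$ contains none of them and no point of the rescaled $E$. The hyperbolic density of $\hat{\mathbb C}\setminus\{0,e_1,e_2\}$ at $w$ with $|w-z_1|\le\frac12$ is a positive continuous function of $(w,z_1,e_1,e_2)$, as one sees by moving $0,e_1,e_2$ to $0,1,\infty$ with a Möbius map that depends continuously on $e_1,e_2$. These parameters range over a compact set, so the density is at least some $\eta_0>0$ that depends only on $b$. The rescaled $X$ is contained in $\hat{\mathbb C}\setminus\{0,e_1,e_2\}$, so its density is at least $\eta_0$ there too. A loop at $z_1$ of hyperbolic length less than $\eta_0$ stays within distance $\eta_0/2$ of $z_1$, hence in the Euclidean disk of radius $\frac12$ about $z_1$. It is contractible in the rescaled $X$, so $\mathrm{inj}_X(z)\ge\eta_0/2$.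

The remaining points, with $\mathrm{dist}(z,E)\ge1$ or $z=\infty$, form a compact subset of $X$, where the continuous positive function $\mathrm{inj}_X$ has a positive minimum. Finally, a closed geodesic of length $\ell$ passes through points with $\mathrm{inj}_X\le\ell/2$. $\square$

So for $q_n=1/(n+1)$ (where $\sup q_n=1/2$) another kind of degeneration must be used. We saw in Section 2 that $E(\omega)$ then looks solid at suitable scales. Near such a place $X$ looks like a half-plane over the real line, which suggests condition (I).

## 6. Deforming inside a large embedded disk: Theorem 2 under (I)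

Again there is a toy surface that $d_L$ cannot see, now the disk itself. $\mathbb D$ has no closed geodesics, so $d_L\equiv0$ on $T(\mathbb D)$, while Lemma 4(a) gives points arbitrarily far away for $d_T$. The plan is to transplant a map $F:\mathbb D\to\mathbb D$, cut off, into a ball $B(p,r_0)$ that sits in a much larger embedded ball $B(p,R)$. The difficulty is to control *all* closed geodesics. Two things help. A geodesic that meets the small ball must spend a long time in the large one, so it visits rarely compared with its length. And far from the small ball the map is conformal, hence, as the next lemma shows, almost length-decreasing.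

**Lemma 6.** Let $S$ be hyperbolic, $A\subset S$ closed, $S'=S\setminus A$, $x\in S'$, $d_S(x,A)\ge s>0$. Then $\lambda_S(x)\le\lambda_{S'}(x)\le\coth(s/2)\,\lambda_S(x)$.

**Proof.** (On $S'$ we use the hyperbolic metric of the component containing $x$.) The first inequality is Schwarz–Pick. For the second, let $\pi:\mathbb D\to S$ be a universal covering with $\pi(0)=x$, so $\lambda_S(x)|\pi'(0)|=2$. It maps $\Delta(0,s)$ onto $B(x,s)\subset S'$. Schwarz–Pick for $w\mapsto\pi(\tanh(s/2)w)$ from $\mathbb D$ to $S'$ gives $\lambda_{S'}(x)\tanh(s/2)|\pi'(0)|\le2=\lambda_S(x)|\pi'(0)|$. $\square$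

**Lemma 7.** Let $f:X\to Y$ be $K$-qc, $\mathrm{inj}_X(p)\ge R$ with $R<\infty$, and let $f$ be conformal off $A=\overline B(p,r_0)$. Let $s>0$ and $r_1:=r_0+s<R$. Then for every closed geodesic $\gamma$ of $X$
$$\frac{\ell_Y([f\gamma])}{\ell_X(\gamma)}\le\coth\frac s2+\frac{\psi_K(2r_1)}{2(R-r_1)}.$$

**Proof.** **Step 1: far from the ball.** If $x\notin B(p,r_1)$, then $d_X(x,A)\ge r_1-r_0=s$. Since $f:X\setminus A\to Y\setminus f(A)$ is conformal, Schwarz–Pick and Lemma 6 give
$$\lambda_Y(f(x))|f'(x)|\le\lambda_{Y\setminus f(A)}(f(x))|f'(x)|=\lambda_{X\setminus A}(x)\le\coth(s/2)\,\lambda_X(x).$$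

**Step 2: counting visits.** Let $\pi:\mathbb D\to X$ be the covering with $\pi(0)=p$. It is injective on $\Delta(0,R)$, so $\pi^{-1}(B(p,R))$ is the disjoint union of the translates $\gamma'\Delta(0,R)$, $\gamma'\in\Gamma$. View $\gamma$ as a map, parametrized by arc length, of a circle of length $\ell=\ell_X(\gamma)$. If $\gamma^{-1}(B(p,R))$ were the whole circle, a lift of $\gamma$ to a complete geodesic would be covered by these disjoint open disks and would lie in one of them, which is impossible because the disks are bounded. So the components of $\gamma^{-1}(B(p,R))$ are disjoint open arcs, and each lifts, after a deck transformation, to a full geodesic chord of $\Delta(0,R)$. If the chord meets $\Delta(0,r_1)$, it runs from distance $R$ to distance less than $r_1$ from $0$ and back, so its length is at least $2(R-r_1)$. Hence the number $m$ of such components satisfies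
$$m\le\frac{\ell}{2(R-r_1)}.$$
By convexity, the part of such a chord in $\Delta(0,r_1)$ is one segment, of length at most $2r_1$. The part of $\gamma$ outside these $m$ segments lies outside $B(p,r_1)$.

**Step 3: shortcuts.** The map $f$ may be wild on the $m$ segments, so replace the image of each by the projection to $Y$ of the geodesic segment of $\mathbb D$ that joins the endpoints of its $\tilde f$-image, where $\tilde f$ is a lift of $f$. By (F1) this has length at most $\psi_K(2r_1)$. The new curve is freely homotopic to $f\circ\gamma$, since $\mathbb D$ is simply connected. By Step 1 its length is at most $\coth(s/2)\,\ell+m\,\psi_K(2r_1)$. Insert the bound for $m$ and divide by $\ell$. $\square$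

**Consequence.** For $R>r_0$ put
$$\Lambda_K(R,r_0)=\inf_{0<s<R-r_0}\Big[\coth\frac s2+\frac{\psi_K(2r_0+2s)}{2(R-r_0-s)}\Big]\ \ge1.$$
For fixed $s$ the bracket tends to $\coth(s/2)$ as $R\to\infty$; letting $s\to\infty$ afterwards we get $\Lambda_K(R,r_0)\to1$ as $R\to\infty$ with $K,r_0$ fixed.

Let $L\ge1$, and let $f:X\to Y$ be $L$-qc and conformal off $\overline B(p,r_0)$, with $\mathrm{inj}_X(p)\ge R$, where $R<\infty$, $R>r_0$ and $\psi_L^{-1}(R)>\psi_L(r_0)$. Lemma 7 bounds $\ell_Y([f\alpha])/\ell_X([\alpha])$ by $\Lambda_L(R,r_0)$. For the reciprocal apply Lemma 7 to $f^{-1}:Y\to X$. This map is $L$-qc; it is conformal off $f(\overline B(p,r_0))$, which by (F1) is contained in $\overline B(f(p),\psi_L(r_0))$; and $\mathrm{inj}_Y(f(p))\ge\psi_L^{-1}(R)$ by (1). So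
$$d_L([X,\mathrm{id}],[Y,f])\le c(R;r_0,L):=\log\max\{\Lambda_L(R,r_0),\ \Lambda_L(\psi_L^{-1}(R),\psi_L(r_0))\},\tag{4}$$
and $c(R;r_0,L)\to0$ as $R\to\infty$ with $r_0,L$ fixed.

**Proof of Theorem 2 under (I).** Fix $D,\varepsilon>0$ and $L>e^D$. By Section 3 we may take $p=[X,\mathrm{id}]$.

**Step 1: a model map of the disk.** We want an $L$-qc self-map of $\mathbb D$ with $m(F)=L$. Let $\kappa_1,\kappa_L$ be conformal maps of $\mathbb D$ onto the interiors of $[0,1]^2$ and $[0,L]\times[0,1]$, with $\kappa_1$ taking $(1,i,-1,-i)$ to $(0,1,1+i,i)$; this is possible because the modulus is $1$. Put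
$$F=\kappa_L^{-1}\circ(x+iy\mapsto Lx+iy)\circ\kappa_1 .$$
The images of $1,i,-1,-i$ under $F$ correspond by $\kappa_L$ to $0,L,L+i,i$, so $m(F)=L$. The coefficient $\mu_F$ has $|\mu_F|=k:=\frac{L-1}{L+1}$ everywhere.

**Step 2: choice of disks.** The supporting disks must grow so that $F$ becomes visible, but slowly compared with the embedded disks. For each integer $j\ge1$ choose a finite $R_j>j$ with $\psi_L^{-1}(R_j)>\psi_L(j)$ and $c(R_j;j,L)<1/j$, which is possible by (4) and the sentence after it. By (I) choose $p_j\in X$ with $\mathrm{inj}_X(p_j)\ge R_j$. Let $\pi_j:\mathbb D\to X$ be a universal covering with $\pi_j(0)=p_j$; it is injective on $\Delta(0,R_j)\supset\Delta(0,j)$.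

**Step 3: the deformations.** Let $\nu_j$ be the Beltrami differential on $X$ which on $B(p_j,j)$ is the push-forward of $\mu_F|_{\Delta(0,j)}$ under $\pi_j$ and is $0$ elsewhere. For $0\le\sigma\le1$ let $f_{j,\sigma}:X\to Y_{j,\sigma}$ be a qc map with coefficient $\sigma\nu_j$. It is $L$-qc, since $|\sigma\nu_j|\le k$, and conformal off $\overline B(p_j,j)$. By (4) with $r_0=j$, $R=R_j$,
$$\sup_{0\le\sigma\le1}d_L([X,\mathrm{id}],[Y_{j,\sigma},f_{j,\sigma}])\le c(R_j;j,L)<\frac1j.$$

**Step 4: lower bound for $d_T$ at $\sigma=1$.** The lift of $\nu_j$ by $\pi_j$ equals $\mu_F$ on $\Delta(0,j)$ and has norm at most $k<1$ on all of $\mathbb D$. As $j\to\infty$ it converges pointwise to $\mu_F$. By Lemma 4(b),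
$$\liminf_jd_T([X,\mathrm{id}],[Y_{j,1},f_{j,1}])\ge\log m(F)=\log L>D.$$

**Step 5: hitting the distance $D$ exactly.** By the composition formula, the modulus of the coefficient of $f_{j,\sigma'}\circ f_{j,\sigma}^{-1}$ at $f_{j,\sigma}(x)$ is
$$\left|\frac{(\sigma'-\sigma)\nu_j}{1-\sigma\sigma'|\nu_j|^2}\right|(x)\le\frac{|\sigma'-\sigma|\,k}{1-k^2}.$$
So $\sigma\mapsto[Y_{j,\sigma},f_{j,\sigma}]$ is $d_T$-continuous, and it starts at the base point. For all large $j$ its $d_T$-distance from the base point exceeds $D$ at $\sigma=1$, so there is $\sigma_j\in(0,1)$ where the distance is exactly $D$. For $j>1/\varepsilon$ the $d_L$-distance is $<\varepsilon$. $\square$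

## 7. Short geodesics or large disks in $X_{E(\omega)}$

**Proposition 8.** Let $X=X_{E(\omega)}$.

(i) If $\sup q_n=1$, then $X$ has simple closed geodesics of arbitrarily small length.

(ii) If $N(\omega;\delta)=\infty$ for every $\delta\in(0,1)$, then $\sup_X\mathrm{inj}_X=\infty$.

**Proof of (i).** Since $I_n^1=[0,|I_n^1|]$ is the leftmost interval and $E(\omega)\subset[0,1]$, the annulus $\{|I_n^1|<|z|<|I_n^1|+q_n|I_{n-1}^1|\}$ meets $[0,1]$ only in a removed gap. So it is disjoint from $E(\omega)$ and separates two infinite subsets of $E(\omega)$. From $|I_n^1|=\frac{1-q_n}2|I_{n-1}^1|$ the ratio of its radii is $1+\frac{2q_n}{1-q_n}=\frac{1+q_n}{1-q_n}$. Its core curve is in $\mathscr C(X)$. The core geodesic of an annulus with ratio of radii $\varrho$ has length $2\pi^2/\log\varrho$ (the universal cover is a strip of height $h=\log\varrho$ with translation $2\pi$, and the density on the center line is $\pi/h$). By Schwarz–Pick the geodesic of $X$ in this class, which is simple, has length at most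
$$\frac{2\pi^2}{\log\frac{1+q_n}{1-q_n}} .$$
As every $q_n<1$ and $\sup q_n=1$, we have $q_n\to1$ along a subsequence, and these lengths tend to $0$. $\square$

**Proof of (ii).** **Step 1: rescaling at a run of small $q_n$.** The aim is to find scales at which $E(\omega)$ is almost dense in $\mathbb R$. For each $j\ge2$ there is $i_j$ with $\omega(1/j;i_j)>j$, so $q_{i_j+k}<1/j$ for $1\le k\le j$. (For $q_n=1/(n+1)$ one can take $i_j=j$.) Let $J=I_{i_j}^1$, of length $\ell$ and midpoint $c$ (both depend on $j$). Then $J$ is the union of its intervals of level $i_j+j$, of length at most $2^{-j}\ell$, and its gaps of levels $i_j+1,\dots,i_j+j$, of length at most $\ell/j$. All endpoints of these lie in $E(\omega)$. So every point of $J$ is within $\varepsilon_j\ell$ of $E(\omega)$, where $\varepsilon_j:=1/j+2^{-j}\to0$. Put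
$$M_j(z)=\frac{z-c}{\sqrt{\varepsilon_j}\,\ell},\qquad E_j'=M_j(E(\omega))\subset\mathbb R,\qquad X_j=\hat{\mathbb C}\setminus E_j'=M_j(X).$$
The scale $\sqrt{\varepsilon_j}\,\ell$ lies between the mesh $\varepsilon_j\ell$ and the length $\ell$: every point of $M_j(J)=[-\frac1{2\sqrt{\varepsilon_j}},\frac1{2\sqrt{\varepsilon_j}}]$ is within $\sqrt{\varepsilon_j}\to0$ of $E_j'$, while $M_j(J)$ exhausts $\mathbb R$, and its endpoints are in $E_j'$. Consequently
$$\text{for every }x\in\hat{\mathbb R}\text{ there are }e_j\in E_j'\text{ with }e_j\to x.\tag{5}$$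
For $x=\infty$ take an endpoint of $M_j(J)$.

**Step 2: large balls about $i$ stay in $\mathbb H$.** Claim: *for each $R>0$, $B_{X_j}(i,R)\subset\mathbb H$ for all large $j$.* Otherwise, for infinitely many $j$, the connected set $B_{X_j}(i,R)$, which contains $i\in\mathbb H$, meets $\hat{\mathbb R}=\partial\mathbb H$ in a point $x_j\in X_j$, and $d_{X_j}(i,x_j)<R$. Pass to a subsequence with $x_j\to x\in\hat{\mathbb R}$. Pick distinct $a,b\in\mathbb R\setminus\{x\}$ and, by (5), $a_j,b_j,e_j\in E_j'$ with $a_j\to a$, $b_j\to b$, $e_j\to x$; they are distinct for large $j$. Let $T_j$ be the Möbius map taking $(a_j,b_j,e_j)$ to $(0,1,\infty)$. Then $T_j\to T$ uniformly on $\hat{\mathbb C}$ in the spherical metric, where $T$ takes $(a,b,x)$ to $(0,1,\infty)$ and preserves $\hat{\mathbb R}$. As $X_j\subset\hat{\mathbb C}\setminus\{a_j,b_j,e_j\}$, Schwarz–Pick gives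
$$d_{\mathbb C\setminus\{0,1\}}(T_j(i),T_j(x_j))<R.$$
But $T_j(i)\to T(i)\in\mathbb C\setminus\mathbb R$, so for large $j$ the points $T_j(x_j)$ lie in the closed ball of radius $R+1$ about $T(i)$ in $\mathbb C\setminus\{0,1\}$. This ball is compact because the hyperbolic metric is complete. This contradicts $T_j(x_j)\to T(x)=\infty$.

**Step 3: from balls in $\mathbb H$ to embedded disks.** Let $\pi:\mathbb D\to X_j$ be a universal covering with $\pi(0)=i$. As $\mathbb H\subset X_j$ is simply connected, $\pi$ maps the component of $\pi^{-1}(\mathbb H)$ containing $0$ homeomorphically onto $\mathbb H$. For large $j$, Step 2 shows that the connected set $\Delta(0,R)$ lies in $\pi^{-1}(\mathbb H)$, hence in that component. So $\pi$ is injective on $\Delta(0,R)$, and $\mathrm{inj}_{X_j}(i)\ge R$. Since $M_j:X\to X_j$ is an isometry and $R$ is arbitrary, $\sup_X\mathrm{inj}_X=\infty$. $\square$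

## 8. Different topologies, and the equivalence

**Proof of Theorem 1.** If $X=X_{E(\omega)}$ is not qc equivalent to $X_{\mathcal C}$, Shiga's theorem gives $\sup q_n=1$ or $N(\omega;\delta)=\infty$ for every $\delta\in(0,1)$. By Proposition 8, (S) or (I) holds for $X$, and Theorem 2 gives, for every $p\in T(X)$ and $D,\varepsilon>0$, a point $\tau$ with $d_T(p,\tau)=D$ and $d_L(p,\tau)<\varepsilon$. Taking $D=1$ and $\varepsilon=1/n$ we obtain $\tau_n\in T(X)$ with $d_L(p,\tau_n)\to0$ and $d_T(p,\tau_n)=1$ for all $n$. So $\tau_n\to p$ for $d_L$ but not for $d_T$, and the two topologies differ. $\square$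

**Proof of Corollary 3.** (a)⇒(b) is the known fact recalled in Section 1, and (b)⇒(a) is Theorem 1. (b)⇒(c): the open $d_T$-ball of radius $1$ about a point is $d_L$-open, so it contains a $d_L$-ball of positive radius about that point, which is $d_T$-bounded. (c)⇒(a): if (a) fails, then by Theorem 1 every $d_L$-ball of positive radius contains points at every $d_T$-distance $D>0$ from its center, so it is not $d_T$-bounded. $\square$
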